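\title{The commuting tensor product of operator systems is not associative}

\begin{abstract}
We show that the commuting tensor product $\otimes_c$ of operator systems is not associative. For a three-dimensional operator system $W\subseteq\ell^\infty_4$ and a four-dimensional operator system $R\subseteq C^*_\lambda(\mathbb Z_2*\mathbb Z_2*\mathbb Z_2)$, an explicit element is positive in $W\otimes_c(W\otimes_cR)$ and not in $(W\otimes_cW)\otimes_cR$. For a family of such elements we compute both positivity thresholds exactly; they are $1$ and $2\sqrt{N-1}/N$, where $N$ is the number of free factors. We also show that associativity holds when the middle factor is a C*-algebra, when both outer factors are, or when one factor has dimension at most two, and we characterize by an extension property the pairs $\mathcal S,\mathcal T$ for which positivity in $(\mathcal S\otimes_c\mathcal T)\otimes_c\mathcal R$ is always detected by commuting triples of maps.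
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

An \emph{operator system} is a unital self-adjoint subspace $\mathcal S$ of a C*-algebra, together with the cones $M_n(\mathcal S)^+$ of positive $n\times n$ matrices over $\mathcal S$. Abstractly, it is a matrix-ordered $*$-vector space with an Archimedean matrix order unit. We write $1$ for every unit. A linear map $\varphi:\mathcal S\to\mathcal T$ is \emph{ucp} (unital and completely positive) if $\varphi(1)=1$ and the entrywise maps $\varphi^{(n)}:M_n(\mathcal S)\to M_n(\mathcal T)$ are positive for all $n$. It is a \emph{complete order embedding} if it is injective and $\varphi^{(n)}(x)\ge0$ holds exactly when $x\ge0$, and a \emph{complete order isomorphism} if it is moreover onto.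

An \emph{operator system tensor product} $\otimes_\tau$ assigns to every pair $\mathcal S,\mathcal T$ a matrix ordering $\{M_n(\mathcal S\otimes_\tau\mathcal T)^+\}_n$ on the algebraic tensor product $\mathcal S\otimes\mathcal T$ such that
\begin{enumerate}
\item[(T1)] $\mathcal S\otimes_\tau\mathcal T$ is an operator system with unit $1\otimes1$;
\item[(T2)] $P\otimes Q\in M_{pq}(\mathcal S\otimes_\tau\mathcal T)^+$ for all $P\in M_p(\mathcal S)^+$ and $Q\in M_q(\mathcal T)^+$;
\item[(T3)] $\varphi\otimes\psi:\mathcal S\otimes_\tau\mathcal T\to M_{pq}$ is ucp for all ucp maps $\varphi:\mathcal S\to M_p$ and $\psi:\mathcal T\to M_q$.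
\end{enumerate}
By (T1) the construction can be iterated, and a triple $(\mathcal S,\mathcal T,\mathcal R)$ gives two matrix orderings on $\mathcal S\otimes\mathcal T\otimes\mathcal R$. We say that \emph{associativity holds for the triple} if they coincide, that is, if the canonical map $s\otimes(t\otimes r)\mapsto(s\otimes t)\otimes r$ is a complete order isomorphism $\mathcal S\otimes_\tau(\mathcal T\otimes_\tau\mathcal R)\to(\mathcal S\otimes_\tau\mathcal T)\otimes_\tau\mathcal R$. The tensor product is \emph{associative} if this holds for all triples.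

The \emph{commuting tensor product} declares an element positive if it becomes positive whenever the two factors are realized as commuting families of operators on one Hilbert space. Precisely, for ucp maps $\varphi:\mathcal S\to B(H)$ and $\psi:\mathcal T\to B(H)$ let $\varphi\cdot\psi:\mathcal S\otimes\mathcal T\to B(H)$ be the linear map with $s\otimes t\mapsto\varphi(s)\psi(t)$. Then $x\in M_n(\mathcal S\otimes_c\mathcal T)^+$ if and only if $(\varphi\cdot\psi)^{(n)}(x)\ge0$ for every Hilbert space $H$ and every pair of ucp maps $\varphi,\psi$ into $B(H)$ with commuting ranges. We use as known that $\otimes_c$ is an operator system tensor product. Whether it is associative is an open problem posed in \cite{AKRS}. We show that it is not.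

\subsection{Why one would expect associativity}\label{sub:guess}

There is an obvious candidate for the common value of the two bracketings. Call ucp maps $\varphi,\psi,\theta$ from $\mathcal S,\mathcal T,\mathcal R$ into the same $B(H)$ a \emph{commuting triple} if their ranges commute pairwise, let $\varphi\cdot\psi\cdot\theta$ send $s\otimes t\otimes r$ to $\varphi(s)\psi(t)\theta(r)$, and define the \emph{triple cones}
\[
M_n(\mathcal S,\mathcal T,\mathcal R)_c^+=\{x\in M_n(\mathcal S\otimes\mathcal T\otimes\mathcal R):(\varphi\cdot\psi\cdot\theta)^{(n)}(x)\ge0\text{ for all commuting triples}\}.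
\]
If $(\varphi,\psi,\theta)$ is a commuting triple, then $\varphi\cdot\psi$ is ucp on $\mathcal S\otimes_c\mathcal T$ by definition, and its range commutes with that of $\theta$. So $(\varphi\cdot\psi,\theta)$ is one of the pairs that test positivity in $(\mathcal S\otimes_c\mathcal T)\otimes_c\mathcal R$, and likewise $(\varphi,\psi\cdot\theta)$ for the other bracketing. Hence
\begin{equation}\label{eq:contained}
M_n\big((\mathcal S\otimes_c\mathcal T)\otimes_c\mathcal R\big)^+\ \cup\ M_n\big(\mathcal S\otimes_c(\mathcal T\otimes_c\mathcal R)\big)^+\ \subseteq\ M_n(\mathcal S,\mathcal T,\mathcal R)_c^+ .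
\end{equation}
One would guess that each bracketing has exactly the triple cones. To prove this for $(\mathcal S\otimes_c\mathcal T)\otimes_c\mathcal R$ one must handle a ucp map $\Phi$ on $\mathcal S\otimes_c\mathcal T$ that commutes with some $\theta$ on $\mathcal R$ and need not be a product $\varphi\cdot\psi$. Every such $\Phi$ is a compression of a product (Remark~\ref{rem:extension}), which supports the guess. But the argument needs more: $\theta$ has to be carried along to the larger Hilbert space so that it commutes there with $\varphi$ and $\psi$ separately. This can be done when the inner pair contains a C*-algebra, and it can fail otherwise.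

\subsection{Results}

Let $\Omega=\{1,2\}\times\{\pm1\}$. In $C(\Omega)=\ell^\infty_4$ put
\[
w_0=1,\qquad w_i(j,s)=s\,\delta_{ij}\quad(i=1,2),\qquad W=\operatorname{span}\{w_0,w_1,w_2\}.
\]
The map $(w_1,w_2)$ sends $\Omega$ to the four vertices $(\pm1,0),(0,\pm1)$ of a square, and $W$ consists of the restrictions of affine functions to these vertices. For $x_i\in M_n$, the element $\sum_ix_i\otimes w_i$ of $M_n(W)$ is positive if and only if $x_0+sx_j\ge0$ for all $(j,s)\in\Omega$.

For a finite set $E$ let $G=\ast_{e\in E}\mathbb Z_2$ be the free product of copies of $\mathbb Z_2$ indexed by $E$, the group generated by elements $g_e$ subject only to $g_e^2=1$. On $\ell^2(G)$ the left and right regular representations are $\lambda(g)\delta_h=\delta_{gh}$ and $\rho(g)\delta_h=\delta_{hg^{-1}}$; their ranges commute. The reduced C*-algebra $C^*_\lambda(G)$ is generated by $\lambda(G)$, and the full C*-algebra $C^*(G)$ is the one to which every unitary representation of $G$, in particular $\lambda$, extends as a $*$-homomorphism.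

\begin{theorem}\label{thm:main}
Let $E\subseteq\{1,2\}^2$ have $N\in\{3,4\}$ elements, let $G=\ast_{e\in E}\mathbb Z_2$ and $R=\operatorname{span}\{1,\lambda(g_e):e\in E\}$, and put
\[
z=w_0\otimes w_0\otimes1+\sum_{(a,b)\in E}w_a\otimes w_b\otimes\lambda(g_{ab}).
\]
Then $z\in(W\otimes_c(W\otimes_cR))^+$ but $z\notin((W\otimes_cW)\otimes_cR)^+$. The same holds with $R$ replaced by the C*-algebra $C^*_\lambda(G)$. Hence $\otimes_c$ is not associative.
\end{theorem}

The discrepancy can be measured exactly, also for more factors $W$.

\begin{theorem}\label{thm:sharp}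
Let $k\ge2$, $E\subseteq\{1,2\}^k$, $N=|E|\ge2$ and $G=\ast_{e\in E}\mathbb Z_2$. Let $R$ be $C^*_\lambda(G)$, or $C^*(G)$, or $\operatorname{span}\{1,g_e:e\in E\}$ inside one of these, where $g_e$ denotes the canonical unitary. Let $V_1=W$ and $V_{l+1}=W\otimes_cV_l$, and let $Y_0=R$ and $Y_{l+1}=W\otimes_cY_l$. For $t\in\mathbb R$ put
\[
z_t=1+t\sum_{e\in E}w_{e_1}\otimes\cdots\otimes w_{e_k}\otimes g_e .
\]
Then
\[
z_t\in Y_k^+\iff|t|\le1,\qquad z_t\in(V_k\otimes_cR)^+\iff|t|\le\frac{2\sqrt{N-1}}{N}.
\]
\end{theorem}

With $N=2^k\to\infty$ the second threshold tends to $0$, so iterating gives arbitrarily large discrepancies between bracketings. The last result says when the guess of Section~\ref{sub:guess} is right. C*-algebras are unital, $C^*_u(\mathcal S)$ is the universal C*-algebra of $\mathcal S$, and $\otimes_{\max}$ is the maximal C*-tensor product; the last two are recalled in Section~\ref{sub:ext}.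

\begin{theorem}\label{thm:positive}
Let $\mathcal S,\mathcal T,\mathcal R$ be operator systems.
\begin{enumerate}
\item[(a)] If $\mathcal A$ is a unital C*-algebra, the cones of $\mathcal S\otimes_c(\mathcal T\otimes_c\mathcal A)$ are the triple cones. More generally, every bracketing whose inner pair contains a C*-algebra has the triple cones. Hence associativity holds for $(\mathcal S,\mathcal T,\mathcal R)$ whenever $\mathcal T$ is a C*-algebra, or both $\mathcal S$ and $\mathcal R$ are. It is not enough that only one outer factor is a C*-algebra.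
\item[(b)] If one of $\mathcal S,\mathcal T,\mathcal R$ has dimension at most $2$, associativity holds for the triple. So in every counterexample all three dimensions are at least $3$.
\item[(c)] For fixed $\mathcal S$ and $\mathcal T$ the following are equivalent:
\begin{enumerate}
\item[(i)] $(\mathcal S\otimes_c\mathcal T)\otimes_c\mathcal R$ has the triple cones for all $\mathcal R$;
\item[(ii)] $(\mathcal S\otimes_c\mathcal T)\otimes_c\mathcal A=\mathcal S\otimes_c(\mathcal T\otimes_c\mathcal A)$ for all unital C*-algebras $\mathcal A$;
\item[(iii)] every ucp map from $\mathcal S\otimes_c\mathcal T$ into a von Neumann algebra $M$ extends to a ucp map $C^*_u(\mathcal S)\otimes_{\max}C^*_u(\mathcal T)\to M$.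
\end{enumerate}
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:main} with $N=3$ gives a counterexample with dimensions $(3,3,4)$. We do not settle whether $(3,3,3)$ occurs.

\subsection{The mechanism}

Testing $z_t$ against a commuting pair of ucp maps produces an operator $1+t\sum_er_eh_e$. Here the $h_e$ are self-adjoint contractions, the $r_e$ commute with them, and the $r_e$ satisfy $\|\sum_ek_e\otimes r_e\|\le1$ for all self-adjoint contractive \emph{matrices} $k_e$. Everything depends on whether this last bound survives when the tensor products $k_e\otimes r_e$ are replaced by the commuting products $r_eh_e$. For $N$ terms the best bound turns out to be $N/(2\sqrt{N-1})$, and since $N^2-4(N-1)=(N-2)^2$ this is $1$ for $N=2$ and larger than $1$ for $N\ge3$. The first failure is $3/(2\sqrt2)>1$, that is, $9>8$.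

The system $W$ has two non-scalar generators. Tensoring with one copy of $W$ at a time therefore only meets the case $N=2$, and positivity in $W\otimes_c(W\otimes_cR)$ can be read off pointwise on $\Omega\times\Omega$. The system $W\otimes_cW$ contains the four products $w_a\otimes w_b$, which behave like four independent generators, so tensoring it with $R$ meets the cases $N=3$ and $N=4$. Section~\ref{sec:tuples} proves the bound, Section~\ref{sec:W} connects it with $W$, and Section~\ref{sec:thresholds} deduces Theorems~\ref{thm:main} and~\ref{thm:sharp}. Section~\ref{sec:positive} proves Theorem~\ref{thm:positive}.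

\section{Preliminaries}\label{sec:prelim}

We identify $M_n(B(H))$ with $B(\mathbb C^n\otimes H)$. The following facts are used throughout.
\begin{enumerate}
\item[(F1)] A ucp map preserves adjoints, so its range is a self-adjoint set. It maps self-adjoint contractions, the elements with $-1\le a\le1$, to self-adjoint contractions.
\item[(F2)] The commutant $X'$ of a self-adjoint set $X\subseteq B(H)$ is a von Neumann algebra. So two self-adjoint sets that commute generate commuting C*-algebras, and an operator commuting with a self-adjoint $a$ commutes with every continuous function of $a$. The product of two commuting positive operators is positive.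
\item[(F3)] (Normalization.) Let $X_0,X$ be operators with $X_0+X\ge0$ and $X_0-X\ge0$. Adding and subtracting shows that $X_0\ge0$ and $X=X^*$. For $\varepsilon>0$ and $Y=(X_0+\varepsilon)^{-1/2}$ we have $1\pm YXY=Y(X_0+\varepsilon\pm X)Y\ge0$, so $YXY$ is a self-adjoint contraction.
\item[(F4)] (Arveson's extension theorem.) If $\mathcal S$ is an operator subsystem of a unital C*-algebra $\mathcal B$, every ucp map $\mathcal S\to B(H)$ extends to a ucp map $\mathcal B\to B(H)$.
\end{enumerate}

\subsection{Functoriality and flips}\label{sub:flips}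

The product $\otimes_c$ is \emph{functorial}: if $\alpha:\mathcal S_1\to\mathcal S_2$ and $\beta:\mathcal T_1\to\mathcal T_2$ are ucp, then so is $\alpha\otimes\beta:\mathcal S_1\otimes_c\mathcal T_1\to\mathcal S_2\otimes_c\mathcal T_2$, because $(\varphi\cdot\psi)\circ(\alpha\otimes\beta)=(\varphi\alpha)\cdot(\psi\beta)$. In particular a factor may be replaced by a unitally completely order isomorphic one. It is \emph{symmetric}: the flip $\mathcal S\otimes_c\mathcal T\to\mathcal T\otimes_c\mathcal S$ is a complete order isomorphism, because $\varphi(s)\psi(t)=\psi(t)\varphi(s)$ for a commuting pair. Combining the two, we may flip the inner pair of a bracketing, or flip the inner pair past the outer factor. Doing both gives the \emph{reversal} $s\otimes t\otimes r\mapsto r\otimes t\otimes s$, which is a complete order isomorphism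
\[
\mathcal S\otimes_c(\mathcal T\otimes_c\mathcal R)\to(\mathcal R\otimes_c\mathcal T)\otimes_c\mathcal S\qquad\text{and}\qquad(\mathcal S\otimes_c\mathcal T)\otimes_c\mathcal R\to\mathcal R\otimes_c(\mathcal T\otimes_c\mathcal S).
\]
So associativity holds for $(\mathcal S,\mathcal T,\mathcal R)$ if and only if it holds for $(\mathcal R,\mathcal T,\mathcal S)$. The triple cones are carried to each other by every permutation of the factors.

\subsection{Functions on a finite set}

The simplest commuting tensor products have a factor $C(X)$ with $X$ finite. For a subspace $\mathcal S\subseteq C(X)$, an operator system $\mathcal R$, an element $x\in M_n(\mathcal S\otimes\mathcal R)$ and a point $\omega\in X$, let $x(\omega)\in M_n(\mathcal R)$ be obtained by applying $s\otimes r\mapsto s(\omega)r$ to the entries of $x$.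

\begin{lemma}\label{lem:finite}
Let $X$ be a finite set, $\mathcal S\subseteq C(X)$ an operator subsystem, $\mathcal R$ an operator system and $x\in M_n(\mathcal S\otimes\mathcal R)$.
\begin{enumerate}
\item[(a)] If $x\in M_n(\mathcal S\otimes_c\mathcal R)^+$, then $x(\omega)\in M_n(\mathcal R)^+$ for all $\omega\in X$.
\item[(b)] If $\mathcal S=C(X)$, the converse holds. In particular $\mathbb C\otimes_c\mathcal R=\mathcal R$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\psi:\mathcal R\to B(H)$ be a unital complete order embedding and let $\varphi(s)=s(\omega)1$. The ranges commute, and $(\varphi\cdot\psi)^{(n)}(x)=\psi^{(n)}(x(\omega))$.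

(b) Let $\varphi:C(X)\to B(H)$ and $\psi:\mathcal R\to B(H)$ be ucp with commuting ranges, and let $p_\omega\ge0$ be the image under $\varphi$ of the indicator function of $\omega$. Then
\begin{equation}\label{eq:povm}
(\varphi\cdot\psi)^{(n)}(x)=\sum_{\omega\in X}(1_n\otimes p_\omega)\,\psi^{(n)}(x(\omega))
\end{equation}
is a sum of products of commuting positive operators.
\end{proof}

For a proper subsystem $\mathcal S\subseteq C(X)$ one can still extend $\varphi$ to $C(X)$ by (F4), and \eqref{eq:povm} still holds. But nothing forces the $p_\omega$ to commute with the range of $\psi$, and the argument stops. We shall see that the converse nevertheless holds for $W\subseteq C(\Omega)$ and that it fails for $W\otimes W\subseteq C(\Omega^2)$.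

\section{Tensor products versus commuting products}\label{sec:tuples}

In this section $E$ is a finite set with $N\ge2$ elements, $G=\ast_{e\in E}\mathbb Z_2$, $q=N-1$ and $c=2\sqrt q$.

\begin{definition}
A family $(r_e)_{e\in E}$ of self-adjoint operators on a Hilbert space $H$ is \emph{admissible} if $\|\sum_ek_e\otimes r_e\|\le1$ for all $n$ and all self-adjoint contractions $k_e\in M_n$.
\end{definition}

Replacing $k_e$ by $-k_e$ shows that admissibility is equivalent to $1+\sum_ek_e\otimes r_e\ge0$ for all such $k_e$. Real scalars $r_e$ are admissible exactly when $\sum_e|r_e|\le1$, so the condition describes a noncommutative $\ell^1$-ball. If $(r_e)$ is admissible, so are $(-r_e)$ and the amplification $(1_n\otimes r_e)$, since $\sum_ek_e\otimes1_n\otimes r_e$ is a direct sum of copies of $\sum_ek_e\otimes r_e$.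

The operators $k_e\otimes1$ are self-adjoint contractions that commute with the operators $1\otimes r_{e'}$, and $k_e\otimes r_e$ is their product. The next proposition determines how much is lost for contractions that commute with the $r_{e'}$ without acting on a separate tensor factor.

\begin{proposition}\label{prop:key}
\begin{enumerate}
\item[(a)] Let $(r_e)_{e\in E}$ be admissible on $H$ and let $h_e\in B(H)$ be self-adjoint contractions with $r_eh_{e'}=h_{e'}r_e$ for all $e,e'\in E$. Then $\|\sum_er_eh_e\|\le N/c$.
\item[(b)] The family $r_e=\frac1c\rho(g_e)$ on $\ell^2(G)$ is admissible. The self-adjoint unitaries $h_e=\lambda(g_e)$ commute with it, and $\sum_er_eh_e\delta_1=\frac Nc\delta_1$.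
\end{enumerate}
\end{proposition}

Both parts rest on the geometry of $G$. Every $h\in G$ is uniquely a reduced word $g_{e_1}\cdots g_{e_n}$ with $e_i\ne e_{i+1}$; its length is $|h|=n$. For $h\ne1$, exactly one of the elements $hg_e$ has length $|h|-1$, namely the one that cancels the last letter, and the other $q$ have length $|h|+1$. The same holds for the elements $g_eh$, with the first letter. So the Cayley graphs are trees in which every vertex has $N$ neighbors, and the sphere $S_n=\{h:|h|=n\}$ has $|S_n|=Nq^{n-1}$ elements for $n\ge1$. For $N=2$ the tree is a line. Since the only relations are $g_e^2=1$, any family of self-adjoint unitaries $U_e$ on a Hilbert space defines a unitary representation $U$ of $G$ with $U(g_e)=U_e$.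

\subsection{The extremal example}

The point of (b) is that the vector $\delta_1$ is fixed by every $\rho(g)\lambda(g)$, so that the $N$ terms $\rho(g_e)\lambda(g_e)$ add up to $N$ on it, whereas matrix coefficients $k_e$ cannot undo the spreading of $\rho(g_e)$ over the tree.

\begin{proof}[Proof of Proposition~\ref{prop:key}(b)]
We have $\rho(g)\lambda(g)\delta_1=\rho(g)\delta_g=\delta_1$, which gives the last claim. It remains to prove $\|\sum_ek_e\otimes\rho(g_e)\|\le c$ for contractions $k_e\in M_n$. Let $\xi=\sum_h\xi_h\otimes\delta_h$ and $\eta=\sum_h\eta_h\otimes\delta_h$ be finitely supported unit vectors in $\mathbb C^n\otimes\ell^2(G)$, and put $a(h)=\|\xi_h\|$, $b(h)=\|\eta_h\|$. Since $\rho(g_e)\delta_h=\delta_{hg_e}$,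
\[
\Big|\Big\langle\sum_e(k_e\otimes\rho(g_e))\xi,\eta\Big\rangle\Big|=\Big|\sum_{h,e}\langle k_e\xi_h,\eta_{hg_e}\rangle\Big|\le\sum_{h,e}a(h)\,b(hg_e).
\]
The estimate $ab\le\frac12(a^2+b^2)$ would give only the trivial bound $N$. We weight it instead with a positive function $f$ on $G$:
\[
a(h)\,b(hg_e)\le\frac12\Big(a(h)^2\frac{f(hg_e)}{f(h)}+b(hg_e)^2\frac{f(h)}{f(hg_e)}\Big).
\]
Substituting $h'=hg_e$, so that $h=h'g_e$, in the second terms, we see that the sum is at most $\frac12(\gamma+\gamma)=\gamma$ whenever $\sum_ef(hg_e)\le\gamma f(h)$ for all $h$. For $f(h)=\vartheta^{|h|}$ and $h\neq1$ the ratio $\sum_ef(hg_e)/f(h)$ is $\vartheta^{-1}+q\vartheta$, which is smallest at $\vartheta=q^{-1/2}$, where it equals $2\sqrt q=c$. For this $\vartheta$ and $h=1$ the ratio is $(q+1)q^{-1/2}$, which is at most $2\sqrt q$ because $q\ge1$. So $\gamma=c$ is allowed, and finitely supported vectors are dense.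
\end{proof}

\subsection{The upper bound}

To prove (a) we must extract information about the operators $h_e$ from a hypothesis that speaks only about matrices. The idea is to use matrices $k_e$ that imitate left translation by $g_e$ on a finite piece of $G$, and test vectors whose component at $h\in G$ is twisted by the corresponding word in the $h_e$. The smallest instance can be done by hand.

\begin{example}\label{ex:star}
Let $E=\{1,2\}$ and suppose that $h_1=U_1$ and $h_2=U_2$ are unitaries. Index $3\times3$ matrices by $1,g_1,g_2$ and let $k_e$ exchange the basis vectors $\delta_1$ and $\delta_{g_e}$ and annihilate the third one. Admissibility gives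
\[
\left\|\begin{pmatrix}0&r_1&r_2\\r_1&0&0\\r_2&0&0\end{pmatrix}\right\|\le1 .
\]
For a unit vector $\eta\in H$ the vector $v=(\frac1{\sqrt2}\eta,\frac12U_1\eta,\frac12U_2\eta)$ has norm one. Each $r_eU_e$ is self-adjoint, so the quadratic form of the matrix at $v$ is $2\cdot\frac1{\sqrt2}\cdot\frac12\langle(r_1U_1+r_2U_2)\eta,\eta\rangle$. Hence $\|r_1U_1+r_2U_2\|\le\sqrt2$. This improves the bound $2$ that follows from $\|r_e\|\le1$, but it is not yet the bound $N/c=1$. The loss occurs at the boundary of the set $\{1,g_1,g_2\}$, and it is reduced by passing to longer segments of the line $G$.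
\end{example}

\begin{proof}[Proof of Proposition~\ref{prop:key}(a)]
\emph{Step 1: reduction to unitaries.} Words in contractions do not form a representation of $G$, so we first dilate. On $\hat H=H\oplus H$ let
\[
U_e=\begin{pmatrix}h_e&(1-h_e^2)^{1/2}\\(1-h_e^2)^{1/2}&-h_e\end{pmatrix},\qquad\hat r_e=\begin{pmatrix}r_e&0\\0&r_e\end{pmatrix}.
\]
Each $U_e$ is self-adjoint, and $U_e^2=1$ because $h_e$ commutes with $(1-h_e^2)^{1/2}$. By (F2) every $\hat r_e$ commutes with every $U_{e'}$, hence with the representation $U$ of $G$ that the $U_{e'}$ define. The family $(\hat r_e)$ is admissible. The upper left corner of $T=\sum_e\hat r_eU_e$ is $\sum_er_eh_e$, so it suffices to show $\|T\|\le N/c$.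

\emph{Step 2: compression.} Let $F\subseteq G$ be finite, let $P_F$ be the projection of $\ell^2(G)$ onto $\ell^2(F)$, and let $\Delta_e=P_F\lambda(g_e)|_{\ell^2(F)}$. These are self-adjoint contractive matrices, so $\|\sum_e\Delta_e\otimes\hat r_e\|\le1$. Let $\xi$ be a real unit vector supported in $F$ and define
\[
K:\hat H\to\ell^2(F)\otimes\hat H,\qquad K\eta=\sum_{h\in F}\xi(h)\,\delta_h\otimes U(h)^*\eta .
\]
Then $K^*(\delta_h\otimes\zeta)=\xi(h)U(h)\zeta$ and $K^*K=\sum_h\xi(h)^2=1$. Since $\Delta_e\delta_h$ equals $\delta_{g_eh}$ if $g_eh\in F$ and $0$ otherwise,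
\[
K^*(\Delta_e\otimes\hat r_e)K=\sum_{h,\,g_eh\in F}\xi(g_eh)\xi(h)\,U(g_eh)\,\hat r_e\,U(h)^*=\Big(\sum_{h}\xi(g_eh)\xi(h)\Big)\hat r_eU_e=\langle\lambda(g_e)\xi,\xi\rangle\,\hat r_eU_e .
\]
The second equality is where the commutation hypothesis enters, and it is needed for all pairs $e,e'$, because $U(g_eh)$ is a word in all the $U_{e'}$. We obtain
\begin{equation}\label{eq:compress}
\Big\|\sum_e\langle\lambda(g_e)\xi,\xi\rangle\,\hat r_eU_e\Big\|\le1 .
\end{equation}

\emph{Step 3: choice of $\xi$.} We want the coefficients in \eqref{eq:compress} to be equal and as large as possible. The function $q^{-|h|/2}$ from the proof of (b) is multiplied by $c$, away from $h=1$, when we sum over neighbors. It is not square summable, because all spheres $S_n$ with $n\ge1$ carry the same mass, so we truncate it. For $m\ge1$ let $\xi_m(h)=(m|S_n|)^{-1/2}$ if $1\le|h|=n\le m$ and $\xi_m(h)=0$ otherwise; this is a finitely supported unit vector. A permutation of the generators induces a length-preserving automorphism $\alpha$ of $G$, and $\xi_m\circ\alpha=\xi_m$ gives $\sum_h\xi_m(g_eh)\xi_m(h)=\sum_h\xi_m(\alpha(g_e)h)\xi_m(h)$.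 So $\gamma_m=\langle\lambda(g_e)\xi_m,\xi_m\rangle$ does not depend on $e$. The sum $N\gamma_m=\sum_{h,e}\xi_m(g_eh)\xi_m(h)$ counts every edge $\{h,g_eh\}$ twice. Edges join consecutive spheres, and there are $|S_{n+1}|$ of them between $S_n$ and $S_{n+1}$, one for each vertex of $S_{n+1}$. Therefore
\[
N\gamma_m=\frac2m\sum_{n=1}^{m-1}\frac{|S_{n+1}|}{\sqrt{|S_n|\,|S_{n+1}|}}=\frac{m-1}m\,2\sqrt q .
\]
By \eqref{eq:compress}, $\gamma_m\|T\|\le1$ for all $m$, and $\gamma_m\to c/N$.
\end{proof}

\begin{remark}
For $N=2$ we have $\gamma_m\to1$: the vectors $\xi_m$ are almost invariant under $\lambda$, which reflects the amenability of the infinite dihedral group $\mathbb Z_2*\mathbb Z_2$. For $N\ge3$ there are no such vectors, since (b) and the unitary $\delta_h\mapsto\delta_{h^{-1}}$, which exchanges $\lambda$ and $\rho$, give $\|\sum_e\lambda(g_e)\|\le c<N$.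
\end{remark}

\section{The system $W$ and its tensor powers}\label{sec:W}

Fix $k\ge1$ and write points of $\Omega^k$ as $(j,s)$ with $j\in\{1,2\}^k$ and $s\in\{\pm1\}^k$. For $I\in\{0,1,2\}^k$ let $w_I=w_{I_1}\otimes\cdots\otimes w_{I_k}$, viewed as a function on $\Omega^k$; thus $w_{\mathbf 0}=1$ for $\mathbf 0=(0,\dots,0)$. Let $W^{(k)}\subseteq C(\Omega^k)$ be the operator subsystem with basis $\{w_I\}$. As a vector space it is the $k$-fold tensor power of $W$, its order is the pointwise one, and $W^{(1)}=W$. For $L\subseteq\{1,\dots,k\}$ put $s_L=\prod_{l\in L}s_l$, and let $j_L\in\{0,1,2\}^k$ agree with $j$ on $L$ and vanish off $L$. Then $w_I(j,s)=s_L$ if $I=j_L$ for some $L$, and $w_I(j,s)=0$ otherwise. So an element $x$ with coefficient $x_I$ at $w_I$ has the values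
\begin{equation}\label{eq:values}
x(j,s)=\sum_{L\subseteq\{1,\dots,k\}}s_L\,x_{j_L}.
\end{equation}
For $k=2$ these are the sixteen values $x_{00}+s\,x_{a0}+t\,x_{0b}+st\,x_{ab}$ with $a,b\in\{1,2\}$ and $s,t=\pm1$.

The functions $w_e$ with $e\in\{1,2\}^k$ take the values $0,\pm1$ and have disjoint supports, just like $w_1$ and $w_2$ in $W$. This is what links them with admissible families.

\begin{lemma}\label{lem:admissible}
Let $E\subseteq\{1,2\}^k$ be nonempty.
\begin{enumerate}
\item[(a)] If $\Theta:W^{(k)}\to B(H)$ is ucp, then $(\Theta(w_e))_{e\in E}$ is admissible.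
\item[(b)] If $(r_e)_{e\in E}$ is admissible on $H$, then the linear map $\Phi:W^{(k)}\to B(H)$ with $\Phi(1)=1$, $\Phi(w_e)=r_e$ for $e\in E$, and $\Phi(w_I)=0$ for all other $I$ is ucp.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $k_e\in M_n$ be self-adjoint contractions. The value of $1+\sum_{e\in E}k_e\otimes w_e$ at $(j,s)$ is $1+s_1\cdots s_k\,k_j$ if $j\in E$ and $1$ otherwise. So this element is positive, and applying $\Theta^{(n)}$ gives $1+\sum_ek_e\otimes\Theta(w_e)\ge0$.

(b) Let $x=\sum_Ix_I\otimes w_I\in M_n(W^{(k)})^+$. The map $\Phi$ discards the mixed coefficients, so we first show that they can be removed from the inequalities $x(j,s)\ge0$: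
\begin{equation}\label{eq:average}
x_{\mathbf0}\pm x_j\ge0\qquad\text{for all }j\in\{1,2\}^k .
\end{equation}
For $k=1$ these are the inequalities themselves. For $k=2$, the average of the values at signs $(s,t)$ and $(-s,-t)$ is $x_{00}+st\,x_{ab}$. In general, fix $j$ and a sign $\epsilon$, and average \eqref{eq:values} over all $s$ with $s_1\cdots s_k=\epsilon$. If $L$ is nonempty and proper, choose $l\in L$ and $l'\notin L$; changing the signs of $s_l$ and $s_{l'}$ preserves the set over which we average and reverses $s_L$, so $s_L$ has average $0$. What remains is $x_{\mathbf0}+\epsilon x_j\ge0$.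

Let $\varepsilon>0$ and $y=(x_{\mathbf0}+\varepsilon)^{1/2}$. By \eqref{eq:average} and (F3) the matrices $k_e=y^{-1}x_ey^{-1}$ are self-adjoint contractions, so
\[
\Phi^{(n)}(x)+\varepsilon=(x_{\mathbf0}+\varepsilon)\otimes1+\sum_{e\in E}x_e\otimes r_e=(y\otimes1)\Big(1+\sum_{e\in E}k_e\otimes r_e\Big)(y\otimes1)\ge0 .
\]
Let $\varepsilon\to0$.
\end{proof}

For $k=1$ and $E=\{1,2\}$ the lemma says that ucp maps on $W$ correspond exactly to admissible pairs. The case $N=2$ of Proposition~\ref{prop:key}(a) now replaces the argument that broke down after Lemma~\ref{lem:finite}.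

\begin{proposition}\label{prop:pointwise}
Let $\mathcal R$ be any operator system and $x=\sum_{i=0}^2w_i\otimes x_i$ with $x_i\in M_n(\mathcal R)$. Then $x\in M_n(W\otimes_c\mathcal R)^+$ if and only if $x(j,s)=x_0+sx_j\in M_n(\mathcal R)^+$ for all $(j,s)\in\Omega$.
\end{proposition}

\begin{proof}
One direction is Lemma~\ref{lem:finite}(a). For the other, suppose that $x_0\pm x_j\ge0$ for $j=1,2$, and let $\varphi:W\to B(H)$ and $\psi:\mathcal R\to B(H)$ be ucp with commuting ranges. On $\mathbb C^n\otimes H$ put $X_i=\psi^{(n)}(x_i)$ and $r_j=1_n\otimes\varphi(w_j)$, so that $(\varphi\cdot\psi)^{(n)}(x)=X_0+r_1X_1+r_2X_2$. The pair $(r_1,r_2)$ is admissible by Lemma~\ref{lem:admissible}(a), and it commutes with all $X_i$. Fix $\varepsilon>0$ and let $Y=(X_0+\varepsilon)^{1/2}$. Since $X_0\pm X_j\ge0$, the operators $h_j=Y^{-1}X_jY^{-1}$ are self-adjoint contractions by (F3), and $Y$, $h_1$, $h_2$ commute with $r_1,r_2$ by (F2). Proposition~\ref{prop:key}(a) with $N=c=2$ shows that the self-adjoint operator $r_1h_1+r_2h_2$ has norm at most $1$. Therefore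
\[
X_0+\varepsilon+r_1X_1+r_2X_2=Y(1+r_1h_1+r_2h_2)Y\ge0,
\]
and we let $\varepsilon\to0$.
\end{proof}

Since $\mathcal R$ is arbitrary, the proposition can be applied repeatedly from the outside in.

\begin{corollary}\label{cor:iterated}
Let $V_k$ and $Y_k$ be as in Theorem~\ref{thm:sharp}, for any operator system $R$ and any $k\ge1$. Then $V_k=W^{(k)}$ as operator systems, and $x\in M_n(Y_k)$ is positive if and only if $x(\omega)\in M_n(R)^+$ for all $\omega\in\Omega^k$.
\end{corollary}

\begin{proof}
Both claims hold for $k=1$, the second by Proposition~\ref{prop:pointwise}. By the same proposition, $x\in M_n(W\otimes_cY_k)$ is positive if and only if its value $x(\omega_1)$ in the first variable is positive in $M_n(Y_k)$ for each $\omega_1\in\Omega$. By induction this means that $x(\omega_1,\dots,\omega_{k+1})\ge0$ at all points of $\Omega^{k+1}$. The same induction, with $V_k$ in place of $Y_k$ and values in $M_n$, gives the first claim.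
\end{proof}

\section{The two thresholds}\label{sec:thresholds}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Put $c=2\sqrt{N-1}$ and write $z_t=1+t\sum_{e\in E}w_e\otimes g_e$.

\emph{Positivity in $Y_k$.} The value of $z_t$ at $(j,s)$ is $1+s_1\cdots s_k\,t\,g_j$ if $j\in E$ and $1$ otherwise. By Corollary~\ref{cor:iterated}, $z_t\in Y_k^+$ if and only if $1\pm tg_e\ge0$ for all $e\in E$. As $g_e$ is self-adjoint of norm one, this means $|t|\le1$.

\emph{Positivity in $V_k\otimes_cR$ forces $|t|\le c/N$.} Let $\sigma=\pm1$. The family $r_e=-\frac\sigma c\rho(g_e)$ is admissible by Proposition~\ref{prop:key}(b). By Lemma~\ref{lem:admissible}(b) and Corollary~\ref{cor:iterated} it defines a ucp map $\Phi_\sigma:V_k\to B(\ell^2(G))$ with range in the span of $1$ and the $\rho(g_e)$. For each of the allowed choices of $R$, the left regular representation gives a ucp map $\lambda:R\to B(\ell^2(G))$ with range in $C^*_\lambda(G)$, which commutes with $\rho(G)$. If $z_t\in(V_k\otimes_cR)^+$, then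
\[
0\le\langle(\Phi_\sigma\cdot\lambda)(z_t)\delta_1,\delta_1\rangle=1-\frac{\sigma t}c\sum_{e\in E}\langle\rho(g_e)\lambda(g_e)\delta_1,\delta_1\rangle=1-\frac{\sigma tN}c
\]
for both signs $\sigma$, that is, $|t|\le c/N$.

\emph{If $|t|\le c/N$, then $z_t\in(V_k\otimes_cR)^+$.} Let $\Theta:V_k\to B(H)$ and $\psi:R\to B(H)$ be ucp with commuting ranges. The family $r_e=\Theta(w_e)$ is admissible by Lemma~\ref{lem:admissible}(a), and $h_e=\psi(g_e)$ are self-adjoint contractions by (F1). Proposition~\ref{prop:key}(a) gives $\|t\sum_er_eh_e\|\le1$, so $(\Theta\cdot\psi)(z_t)=1+t\sum_er_eh_e\ge0$.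
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $k=2$ and $t=1$ in Theorem~\ref{thm:sharp}, with $R$ the span or $C^*_\lambda(G)$. Then $Y_2=W\otimes_c(W\otimes_cR)$, $V_2\otimes_cR=(W\otimes_cW)\otimes_cR$ and $z_1=z$. The element $z$ is positive in $Y_2$. It is not positive in $V_2\otimes_cR$, because $2\sqrt{N-1}<N$ for $N\ge3$; explicitly, $\langle(\Phi_{+1}\cdot\lambda)(z)\delta_1,\delta_1\rangle$ equals $1-\frac3{2\sqrt2}<0$ for $N=3$ and $1-\frac2{\sqrt3}<0$ for $N=4$. So the canonical map $W\otimes_c(W\otimes_cR)\to(W\otimes_cW)\otimes_cR$ is not even positive.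
\end{proof}

\begin{remark}
For $N=2$ the two thresholds in Theorem~\ref{thm:sharp} coincide, so three generators are needed for these elements to separate the bracketings. The inclusion $W\otimes_cW\subseteq C(\Omega^2)$ is a complete order embedding by Corollary~\ref{cor:iterated}, and $z$ is positive in $C(\Omega^2)\otimes_cR$ by Lemma~\ref{lem:finite}(b). So the counterexample is an instance of the fact that $\otimes_c$ is not injective: tensoring a complete order embedding with an identity map need not give a complete order embedding.
\end{remark}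

\begin{remark}[Both directions fail]\label{rem:both}
By the reversal of Section~\ref{sub:flips}, the canonical map $(R\otimes_cW)\otimes_cW\to R\otimes_c(W\otimes_cW)$ is not positive either. Now let $\mathcal S=\mathcal R=W\oplus R\subseteq\ell^\infty_4\oplus C^*_\lambda(G)$ and $\mathcal T=W$. Then neither canonical map between the two bracketings is positive. Indeed, choose states $\mu$ on $W$ and $\nu$ on $R$. The maps $\iota_W(x)=(x,\mu(x)1)$ and $\iota_R(y)=(\nu(y)1,y)$ and the coordinate projections $\pi_W,\pi_R$ are ucp, with $\pi_W\iota_W=\mathrm{id}$ and $\pi_R\iota_R=\mathrm{id}$. If $\mathcal S\otimes_c(\mathcal T\otimes_c\mathcal R)\to(\mathcal S\otimes_c\mathcal T)\otimes_c\mathcal R$ were positive, composing with $\iota_W\otimes\mathrm{id}\otimes\iota_R$ and $\pi_W\otimes\mathrm{id}\otimes\pi_R$, which are ucp by functoriality, would make the canonical map for $(W,W,R)$ positive. If the inverse map were positive, composing with $\iota_R\otimes\mathrm{id}\otimes\iota_W$ and $\pi_R\otimes\mathrm{id}\otimes\pi_W$ would contradict the first sentence.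
\end{remark}

\section{When a bracketing has the triple cones}\label{sec:positive}

\subsection{A dilation that keeps the commutant}

By \eqref{eq:contained}, a bracketing has the triple cones as soon as every testing pair for it is a compression of a commuting triple. The next lemma achieves this when the inner pair contains a C*-algebra. It is Stinespring's construction for the map $a\mapsto\Theta(1\otimes a)$, together with the observation that both $\mathcal T$ and the commutant of the range of $\Theta$ act on the resulting space.

\begin{lemma}\label{lem:dilation}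
Let $\mathcal A$ be a unital C*-algebra, $\Theta:\mathcal T\otimes_c\mathcal A\to B(H)$ a ucp map, and $M_0$ the commutant of the range of $\Theta$. There are a Hilbert space $K$, an isometry $V:H\to K$, a ucp map $\tau:\mathcal T\to B(K)$ and unital $*$-homomorphisms $\pi:\mathcal A\to B(K)$ and $\sigma:M_0\to B(K)$, with pairwise commuting ranges, such that
\[
V^*\sigma(m)\tau(t)\pi(a)V=m\,\Theta(t\otimes a)\qquad(m\in M_0,\ t\in\mathcal T,\ a\in\mathcal A).
\]
\end{lemma}

\begin{proof}
For $t\in\mathcal T$ let $\beta_t$ be the sesquilinear form on the algebraic tensor product $\mathcal A\otimes H$ with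
\[
\beta_t(a\otimes h,a'\otimes h')=\langle\Theta(t\otimes a'^*a)h,h'\rangle .
\]
This is where $\mathcal A$ must be an algebra. Let $[t_{kl}]\in M_p(\mathcal T)^+$ and let $\xi_1,\dots,\xi_p\in\mathcal A\otimes H$, written as $\xi_k=\sum_ia_i\otimes h_{k,i}$ with a common finite list $a_i$. The matrix $[a_i^*a_j]$ is positive, so $[t_{kl}]\otimes[a_i^*a_j]$ is positive by (T2), and
\begin{equation}\label{eq:beta}
\sum_{k,l}\beta_{t_{kl}}(\xi_l,\xi_k)=\sum_{k,l,i,j}\langle\Theta(t_{kl}\otimes a_i^*a_j)h_{l,j},h_{k,i}\rangle\ge0 .
\end{equation}
In particular $\beta_1$ is positive semidefinite. Let $K$ be the Hilbert space obtained from $\beta_1$ by dividing out null vectors and completing, and let $Vh=1\otimes h$, an isometry since $\Theta$ is unital. For $\xi=\sum_ia_i\otimes h_i$ we have $\|\xi\|^2=\langle\Gamma\mathbf h,\mathbf h\rangle$ with $\Gamma=[\Theta(1\otimes a_i^*a_j)]\ge0$ and $\mathbf h=(h_i)$.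

\emph{The map $\pi$.} Put $\pi(b)(a\otimes h)=ba\otimes h$. From $[a_i^*b^*ba_j]\le\|b\|^2[a_i^*a_j]$ and (T2) we get $\|\pi(b)\xi\|\le\|b\|\|\xi\|$, so $\pi(b)$ acts on $K$. The map $\pi$ is unital and multiplicative, and $\pi(b)^*=\pi(b^*)$ because $a'^*(ba)=(b^*a')^*a$.

\emph{The map $\sigma$.} By (F2), $M_0$ is a von Neumann algebra. Put $\sigma(m)(a\otimes h)=a\otimes mh$. The diagonal operator $\tilde m=1\otimes m$ commutes with $\Gamma$, hence with $\Gamma^{1/2}$, so $\tilde m^*\Gamma\tilde m=\Gamma^{1/2}\tilde m^*\tilde m\,\Gamma^{1/2}\le\|m\|^2\Gamma$ and $\sigma(m)$ acts on $K$. The map $\sigma$ is unital and multiplicative, and $\sigma(m)^*=\sigma(m^*)$ because $\langle\Theta(\cdot)mh,h'\rangle=\langle\Theta(\cdot)h,m^*h'\rangle$.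

\emph{The map $\tau$.} For $t=t^*$ the form $\beta_t$ is Hermitian by (F1), and \eqref{eq:beta} applied to $\|t\|1\pm t\ge0$ gives $|\beta_t(\xi,\xi)|\le\|t\|\|\xi\|^2$. So $\beta_t$ is the form of a self-adjoint operator $\tau(t)$ on $K$ of norm at most $\|t\|$. Every $t$ is a combination of two self-adjoint elements, so $\langle\tau(t)\xi,\xi'\rangle=\beta_t(\xi,\xi')$ defines a linear map $\tau:\mathcal T\to B(K)$. It is unital, and completely positive by \eqref{eq:beta} and density.

\emph{Commutation.} The maps $\pi(b)$ and $\sigma(m)$ act on different legs of $\mathcal A\otimes H$. For $\xi=a\otimes h$ and $\xi'=a'\otimes h'$,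
\begin{align*}
\langle\tau(t)\pi(b)\xi,\xi'\rangle&=\langle\Theta(t\otimes a'^*ba)h,h'\rangle=\langle\tau(t)\xi,\pi(b^*)\xi'\rangle=\langle\pi(b)\tau(t)\xi,\xi'\rangle,\\
\langle\tau(t)\sigma(m)\xi,\xi'\rangle&=\langle\Theta(t\otimes a'^*a)h,m^*h'\rangle=\langle\tau(t)\xi,\sigma(m^*)\xi'\rangle=\langle\sigma(m)\tau(t)\xi,\xi'\rangle .
\end{align*}
Finally $\langle\sigma(m)\tau(t)\pi(a)Vh,Vh'\rangle=\beta_t(a\otimes h,1\otimes m^*h')=\langle m\,\Theta(t\otimes a)h,h'\rangle$.
\end{proof}

We also use the case $\mathcal T=\mathbb C$, where $\mathcal T\otimes_c\mathcal A=\mathcal A$ by Lemma~\ref{lem:finite}(b): a ucp map $\Theta:\mathcal A\to B(H)$ has a dilation with $V^*\sigma(m)\pi(a)V=m\,\Theta(a)$ for all $m\in\Theta(\mathcal A)'$.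

\begin{proof}[Proof of Theorem~\ref{thm:positive}(a)]
Let $x\in M_n(\mathcal S,\mathcal T,\mathcal A)_c^+$, and let $\varphi:\mathcal S\to B(H)$ and $\Theta:\mathcal T\otimes_c\mathcal A\to B(H)$ be ucp with commuting ranges. In the notation of Lemma~\ref{lem:dilation}, $\varphi$ maps into $M_0$, so $(\sigma\varphi,\tau,\pi)$ is a commuting triple, and
\[
(\varphi\cdot\Theta)^{(n)}(x)=(1_n\otimes V)^*\,(\sigma\varphi\cdot\tau\cdot\pi)^{(n)}(x)\,(1_n\otimes V)\ge0 .
\]
Together with \eqref{eq:contained} this shows that $\mathcal S\otimes_c(\mathcal T\otimes_c\mathcal A)$ has the triple cones. Any bracketing whose inner pair contains a C*-algebra is brought to this form by the flips of Section~\ref{sub:flips}, which preserve the triple cones. The inner pairs of the two bracketings of $(\mathcal S,\mathcal T,\mathcal R)$ are $(\mathcal S,\mathcal T)$ and $(\mathcal T,\mathcal R)$. If $\mathcal T$ is a C*-algebra, or both $\mathcal S$ and $\mathcal R$ are, then each inner pair contains a C*-algebra, so both bracketings have the triple cones. Finally, associativity fails for $(W,W,C^*_\lambda(G))$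 by Theorem~\ref{thm:main} and for $(C^*_\lambda(G),W,W)$ by reversal.
\end{proof}

\subsection{Factors of dimension at most two}

\begin{proof}[Proof of Theorem~\ref{thm:positive}(b)]
We first show that an operator system of dimension at most $2$ is unitally completely order isomorphic to $C(X)$ with $|X|\le2$. In dimension $1$ it is $\mathbb C$. In dimension $2$ it is spanned by its self-adjoint elements, so it equals $\operatorname{span}\{1,h\}$ with $h=h^*$ not a scalar. Let $\mu_-<\mu_+$ be the least and greatest points of the spectrum of $h$. The C*-algebra generated by $1$ and $h$ is $C(\operatorname{sp}(h))$, so for $x,y\in M_n$ the element $x\otimes1+y\otimes h$ is positive if and only if $x+\mu y\ge0$ for all $\mu\in\operatorname{sp}(h)$. As $x+\mu y$ is affine in $\mu$, this holds if and only if it holds for $\mu=\mu_\pm$. Thus $\alpha+\beta h\mapsto(\alpha+\beta\mu_-,\alpha+\beta\mu_+)$ is a unital complete order isomorphism onto $\ell^\infty_2$.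

So we may assume that one factor is the C*-algebra $C(X)$. If it is the middle factor, (a) applies. If it is an outer factor, by reversal let $\mathcal S=C(X)$. Then $(\mathcal S\otimes_c\mathcal T)\otimes_c\mathcal R$ has the triple cones by (a), but (a) says nothing about the other bracketing. Let $x\in M_n(\mathcal S,\mathcal T,\mathcal R)^+_c$ and $\omega\in X$. For a commuting pair $\psi,\theta$ on $\mathcal T,\mathcal R$, the map $s\mapsto s(\omega)1$ completes it to a commuting triple, which gives $(\psi\cdot\theta)^{(n)}(x(\omega))\ge0$. Hence $x(\omega)\in M_n(\mathcal T\otimes_c\mathcal R)^+$ for all $\omega$, and $x\in M_n(\mathcal S\otimes_c(\mathcal T\otimes_c\mathcal R))^+$ by Lemma~\ref{lem:finite}(b). With \eqref{eq:contained}, this bracketing has the triple cones too.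
\end{proof}

\subsection{The extension property}\label{sub:ext}

We recall three standard notions.
\begin{enumerate}
\item[(F5)] The maximal C*-tensor product $\mathcal A\otimes_{\max}\mathcal B$ of unital C*-algebras is a C*-completion of the algebraic tensor product such that any two unital $*$-homomorphisms $\pi_1,\pi_2$ of $\mathcal A,\mathcal B$ into $B(H)$ with commuting ranges give a $*$-homomorphism on $\mathcal A\otimes_{\max}\mathcal B$ with $a\otimes b\mapsto\pi_1(a)\pi_2(b)$.
\item[(F6)] The universal C*-algebra $C^*_u(\mathcal S)$ contains $\mathcal S$ as an operator subsystem, is generated by it, and every ucp map from $\mathcal S$ into a unital C*-algebra extends to a unital $*$-homomorphism on $C^*_u(\mathcal S)$.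
\item[(F7)] (Choi's multiplicative domain.) If $\Psi:\mathcal B\to B(H)$ is ucp on a unital C*-algebra and multiplicative on a unital C*-subalgebra $\mathcal D$, then $\Psi(bd)=\Psi(b)\Psi(d)$ and $\Psi(db)=\Psi(d)\Psi(b)$ for all $b\in\mathcal B$ and $d\in\mathcal D$.
\end{enumerate}
Fix $\mathcal S,\mathcal T$ and put $\mathcal X=\mathcal S\otimes_c\mathcal T$ and $Z=C^*_u(\mathcal S)\otimes_{\max}C^*_u(\mathcal T)$. By (F5) and (F6), representations of $Z$ correspond to commuting pairs of ucp maps on $\mathcal S$ and $\mathcal T$. So $Z$ is the algebra on which ``dilating to a product'' becomes an extension problem, and to apply (F4) we need the triple cones to come from a C*-algebra.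

\begin{lemma}\label{lem:inherited}
Let $\mathcal A$ be a unital C*-algebra and $x\in M_n(\mathcal S\otimes\mathcal T\otimes\mathcal A)$. Then $x\in M_n(\mathcal S,\mathcal T,\mathcal A)_c^+$ if and only if $x$ is positive in $M_n(Z\otimes_{\max}\mathcal A)$.
\end{lemma}

\begin{proof}
Let $x$ be in the triple cone and let $\kappa$ be a faithful unital representation of $Z\otimes_{\max}\mathcal A$. Its restrictions to $\mathcal S$, $\mathcal T$, $\mathcal A$ form a commuting triple whose product is $\kappa$ on $\mathcal S\otimes\mathcal T\otimes\mathcal A$. So $\kappa^{(n)}(x)\ge0$, and $x\ge0$ by faithfulness.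

Conversely let $x\ge0$ in $M_n(Z\otimes_{\max}\mathcal A)$ and let $(\varphi,\psi,\theta)$ be a commuting triple on $H$. By (F6), $\varphi$ and $\psi$ extend to $*$-homomorphisms into the C*-algebras generated by $\varphi(\mathcal S)$ and $\psi(\mathcal T)$. By (F2) these commute with each other and with $\theta(\mathcal A)$, so (F5) gives a unital $*$-homomorphism $\kappa_0:Z\to\theta(\mathcal A)'$ that extends $\varphi\cdot\psi$. The map $\theta$ need not be multiplicative, so we dilate it by Lemma~\ref{lem:dilation} with $\mathcal T=\mathbb C$. Then $\sigma\kappa_0$ and $\pi$ are commuting $*$-homomorphisms and define a $*$-homomorphism $\kappa$ on $Z\otimes_{\max}\mathcal A$ with $V^*\kappa(y\otimes a)V=\kappa_0(y)\theta(a)$. Hence $(\varphi\cdot\psi\cdot\theta)^{(n)}(x)=(1_n\otimes V)^*\kappa^{(n)}(x)(1_n\otimes V)\ge0$.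
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:positive}(c)]
(i)$\Rightarrow$(ii). The left side has the triple cones by (i), the right side by (a).

(ii)$\Rightarrow$(iii). Let $\Phi:\mathcal X\to M\subseteq B(H)$ be ucp. Arveson's theorem extends maps into $B(H)$, not into $M$. To force the range into $M=M''$ we extend $\Phi$ together with the commutant $\mathcal A=M'$. The map $\Phi\cdot\mathrm{id}:\mathcal X\otimes_c\mathcal A\to B(H)$ is ucp by the definition of $\otimes_c$. By (ii) and (a), $\mathcal X\otimes_c\mathcal A$ has the triple cones, so by Lemma~\ref{lem:inherited} it is an operator subsystem of $Z\otimes_{\max}\mathcal A$. By (F4), $\Phi\cdot\mathrm{id}$ extends to a ucp map $\Psi:Z\otimes_{\max}\mathcal A\to B(H)$. Since $\Psi(1\otimes a)=a$, the map $\Psi$ is multiplicative on $1\otimes\mathcal A$, and (F7) gives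
\[
\Psi(y\otimes1)\,a=\Psi(y\otimes a)=a\,\Psi(y\otimes1)\qquad(y\in Z,\ a\in\mathcal A).
\]
So $y\mapsto\Psi(y\otimes1)$ is a ucp map from $Z$ into $\mathcal A'=M$, and it extends $\Phi$.

(iii)$\Rightarrow$(i). Let $x\in M_n(\mathcal S,\mathcal T,\mathcal R)_c^+$, and let $\Phi:\mathcal X\to B(H)$ and $\theta:\mathcal R\to B(H)$ be ucp with commuting ranges. Then $M=\theta(\mathcal R)'$ is a von Neumann algebra containing $\Phi(\mathcal X)$, and (iii) extends $\Phi$ to a ucp map $\tilde\Phi:Z\to M$. Because the extension stays in $M$, the map $\theta$ takes values in $\tilde\Phi(Z)'$. Apply Lemma~\ref{lem:dilation} to $\tilde\Phi$ with $\mathcal T$ replaced by $\mathbb C$ and $\mathcal A=Z$. The maps $\varphi(s)=\pi(s\otimes1)$, $\psi(t)=\pi(1\otimes t)$ and $\sigma\theta$ form a commuting triple, and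
\[
V^*\varphi(s)\psi(t)\,\sigma(\theta(r))V=V^*\sigma(\theta(r))\,\pi(s\otimes t)V=\Phi(s\otimes t)\,\theta(r).
\]
Thus $(\Phi\cdot\theta)^{(n)}(x)$ is a compression of $(\varphi\cdot\psi\cdot\sigma\theta)^{(n)}(x)\ge0$. With \eqref{eq:contained} this gives (i).
\end{proof}

\begin{remark}\label{rem:extension}
Lemma~\ref{lem:inherited} with $\mathcal A=\mathbb C$ says that $\mathcal S\otimes_c\mathcal T$ is an operator subsystem of $Z$. So the extension in (iii) always exists for $M=B(H)$ by (F4), and the last proof with $\mathcal R=\mathbb C$ shows that every ucp map on $\mathcal S\otimes_c\mathcal T$ is a compression of a product $\varphi\cdot\psi$. For other $M$ the extension can fail. In the setting of Theorem~\ref{thm:main}, the map $\Phi_{+1}:W\otimes_cW\to\lambda(G)'$ of Section~\ref{sec:thresholds} has no ucp extension $Z\to\lambda(G)'$. Otherwise the proof of (iii)$\Rightarrow$(i) with $\theta=\lambda$ would give $(\Phi_{+1}\cdot\lambda)(z)\ge0$, since $z$ lies in the triple cone by \eqref{eq:contained}.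
\end{remark}

\begin{thebibliography}{9}

\bibitem{AKRS}
Roy Araiza, Larissa Kroell, Travis Russell and Thomas Sinclair, \emph{Approximate factorization properties for operator systems}, arXiv:2607.00177 (2026).

\end{thebibliography}
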